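# A regular space whose dense subspace needs a far more crowded base

## 1. The guess $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$, tested on the line and on $\omega_1+1$

Measure how crowded a base of a topological space is by asking how many supersets a member can have inside the base. Suppose $X$ has an uncrowded base. Must every dense subspace $D$ of $X$ have a base that is just as uncrowded?

The answer one would first guess is yes, at least if $X$ is regular. A base of $X$ leaves a trace on $D$, and since $D$ is dense, an open set looks as if it were determined by its trace. Let us make the guess precise and test it.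

**Definition (op-character).** A poset $(P,\le)$ is *$\kappa^{op}$-like*, for a cardinal $\kappa$, if for every $p\in P$ the set $\{x\in P: p\le x\}$ has cardinality $<\kappa$. The *op-character* of $(P,\le)$ is the least infinite cardinal $\kappa$ for which $(P,\le)$ is $\kappa^{op}$-like.

For example, in $(\omega,\le)$ each element has infinitely but only countably many elements above it, so the op-character is $\omega_1$. In the reversed order $(\omega,\ge)$ each element has finitely many elements above it, and the op-character is $\omega$.

**Definition (Noetherian type).** The *Noetherian type* of a base $\mathcal B$ of a space is the op-character of $(\mathcal B,\subseteq)$, that is, the least infinite cardinal $\kappa$ such that every $B\in\mathcal B$ has fewer than $\kappa$ supersets in $\mathcal B$. The *Noetherian type* $\mathrm{Nt}(X)$ of a space $X$ is the least Noetherian type of a base of $X$. Finally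
$$\delta\mathrm{Nt}(X)=\sup\{\mathrm{Nt}(D): D\text{ is a dense subset of }X\},$$
where each $D$ carries the subspace topology.

Since $X$ is dense in itself, $\delta\mathrm{Nt}(X)\ge\mathrm{Nt}(X)$ always. Three remarks will be used freely. First, removing $\emptyset$ from a base leaves a base, and no member gains supersets. Second, a space with a base of infinite cardinality $\kappa$ has $\mathrm{Nt}\le\kappa^+$, because in that base no member has more than $\kappa$ supersets. Third, to prove $\mathrm{Nt}(Y)\ge\kappa^+$ one must show that *every* base of $Y$ has a member with at least $\kappa$ supersets in it.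

Now the tests. If $X$ is discrete, the singletons form a base in which each member has one superset, so $\mathrm{Nt}(X)=\omega$. The only dense set is $X$, and the guess holds.

Let $X=\mathbb R$, and let $\mathcal B$ consist of the intervals $(k2^{-n},(k+2)2^{-n})$ with $n\in\omega$, $k\in\mathbb Z$. This is a base. A superset in $\mathcal B$ of the interval with parameters $n,k$ must have a parameter $m\le n$, and for each $m$ at most two intervals of $\mathcal B$ with parameter $m$ contain a given point. So there are finitely many supersets, and $\mathrm{Nt}(\mathbb R)=\omega$. If $D\subseteq\mathbb R$ is dense and $I,J$ are open intervals with $I\cap D\subseteq J\cap D$, then $I\subseteq J$. So the traces form a base of $D$ with the same inclusions, and $\mathrm{Nt}(D)=\omega$. The guess holds.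

Let $X=\omega_1+1$ with the order topology. Here the Noetherian type is large: we show $\mathrm{Nt}(X)=\omega_2$. Let $\mathcal B$ be any base. For each limit $\alpha<\omega_1$ choose $B_\alpha\in\mathcal B$ with $\alpha\in B_\alpha\subseteq[0,\alpha]$, and $f(\alpha)<\alpha$ with $(f(\alpha),\alpha]\subseteq B_\alpha$. By the pressing-down lemma $f$ takes one value $\gamma$ on an uncountable set $S$ of limit ordinals. The point $\gamma+1$ is isolated, so $\{\gamma+1\}\in\mathcal B$. It is contained in $B_\alpha$ for each $\alpha\in S$, and these $B_\alpha$ are distinct because $\max B_\alpha=\alpha$. So some member has at least $\omega_1$ supersets, and $\mathrm{Nt}(X)\ge\omega_2$. On the other hand $X$ has a base of size $\omega_1$, and so every subspace has a base of size at most $\omega_1$. Hence $\mathrm{Nt}(D)\le\omega_2$ for every $D$, and $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)=\omega_2$. The guess holds again. The dense set of isolated points is discrete and has Noetherian type $\omega$, so passing to a dense subspace can lower the value dramatically. The guess is that it cannot raise it.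

For Hausdorff spaces the guess is false: there is a Hausdorff $X$ with $\delta\mathrm{Nt}(X)>\mathrm{Nt}(X)$ (Balogh, Bennett, Burke, Gruenhage, Lutzer, Mashburn). Whether $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$ for every *regular* space $X$ is a question from Menachem Kojman, David Milovich and Santi Spadaro, "Noetherian type in topological products", arXiv:1012.3966 (2010). We shall see that the answer is no. First let us try to prove yes, since the place where that proof stops is where the counterexample lives.

## 2. Traces of regular open sets, and what covering properties can save

Let $D$ be dense in $X$. For every open $G\subseteq X$,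
$$\overline{G\cap D}=\overline G, \tag{1}$$
because if $x\in\overline G$ and $N$ is an open neighborhood of $x$, then $N\cap G$ is open and nonempty, hence meets $D$. Recall that $G$ is *regular open* if $G=\mathrm{int}\,\overline G$; clopen sets are regular open.

**Lemma 1.** Let $D$ be dense in $X$. If $G,G'$ are regular open in $X$, then $G\cap D\subseteq G'\cap D$ if and only if $G\subseteq G'$. Hence, if $\mathcal G$ is a base of $X$ that consists of regular open sets, $G\mapsto G\cap D$ is an order isomorphism of $\mathcal G$ onto a base of $D$, and the two bases have the same Noetherian type.

**Proof.** If $G\cap D\subseteq G'\cap D$, then $G\subseteq\overline{G\cap D}\subseteq\overline{G'}$ by (1), so $G\subseteq\mathrm{int}\,\overline{G'}=G'$. The converse is trivial. The traces of a base of $X$ form a base of $D$, and the equivalence says that the map is injective and preserves inclusion in both directions. $\square$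

So the guess is right whenever the *best* base of $X$ can be taken to consist of regular open sets. In a regular space the regular open sets do form a base. The trouble is that the best base may have other members. For sets that are not regular open, the trace forgets something: in $\mathbb R$ the sets $\mathbb R\setminus\{0\}$ and $\mathbb R$ have the same trace on $\mathbb Q\setminus\{0\}$. If we replace each member $B$ of the best base by $\mathrm{int}\,\overline B$, then from $\mathrm{int}\,\overline{B_1}\subseteq\mathrm{int}\,\overline{B_2}$ we cannot conclude $B_1\subseteq B_2$, and we lose control of the number of supersets.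

There is a second try, which uses regularity. Replace each $U$ in the best base by smaller sets $V$ with $\overline V\subseteq U$. If $G$ is open and $G\cap D\subseteq V\cap D$, then $G\subseteq\overline V\subseteq U$ by (1). So the number of possible $U$ is under control. But each $U$ has been replaced by many sets $V$, and nothing bounds how many of *them* contain $G\cap D$. This is the exact point at which the argument stops. It goes through if $D$ lets us choose the sets $V\cap D$ sparsely, as follows.

**Theorem 2.** Let $X$ be regular, $D\subseteq X$ dense, and $\lambda$ a regular infinite cardinal such that every open cover of every open subspace of $D$ has an open refinement (covering the same subspace) with each point in fewer than $\lambda$ members. Then $\mathrm{Nt}(D)\le\max(\mathrm{Nt}(X),\lambda)$.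

In particular (take $\lambda=\omega$), $\mathrm{Nt}(D)\le\mathrm{Nt}(X)$ for every hereditarily metacompact dense $D$. So $\delta\mathrm{Nt}(X)=\mathrm{Nt}(X)$ if $X$ is metrizable, or regular and hereditarily Lindelöf.

Recall that a refinement of a cover is a cover each of whose members lies in some member of the given one, and that a space is *metacompact* if every open cover has an open refinement with each point in finitely many members.

**Proof.** *Choice of a base of $D$.* Let $\mu=\mathrm{Nt}(X)$, and let $\mathcal B$ be a base of $X$ without $\emptyset$ in which every member has fewer than $\mu$ supersets. For $U\in\mathcal B$, regularity says that the sets $V\cap D$ with $V$ open in $X$ and $\overline V\subseteq U$ cover $U\cap D$. Let $\mathcal R_U$ be a refinement of this cover by nonempty open subsets of $D$, covering $U\cap D$, with each point in fewer than $\lambda$ members. Put $\mathcal R=\bigcup_{U\in\mathcal B}\mathcal R_U$. This is a base of $D$: if $x\in O\cap D$ with $O$ open in $X$, take $U\in\mathcal B$ with $x\in U\subseteq O$ and then $R\in\mathcal R_U$ with $x\in R$; we get $x\in R\subseteq U\cap D\subseteq O\cap D$.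

*Counting the supersets of $W\in\mathcal R$.* Pick $x\in W$, write $W=G\cap D$ with $G$ open in $X$, and pick $B_0\in\mathcal B$ with $B_0\subseteq G$. Suppose $W\subseteq R\in\mathcal R_U$. Then $R\subseteq V$ for some open $V$ with $\overline V\subseteq U$, so by (1)
$$B_0\subseteq G\subseteq\overline{G\cap D}=\overline W\subseteq\overline V\subseteq U .$$
So $U$ is one of the fewer than $\mu$ supersets of $B_0$ in $\mathcal B$. For each such $U$, every $R\in\mathcal R_U$ with $W\subseteq R$ contains $x$, and there are fewer than $\lambda$ of these. The number of supersets of $W$ in $\mathcal R$ is therefore at most a sum of $\nu<\mu$ cardinals, each $<\lambda$. If $\lambda<\mu$, the sum is at most $\nu\cdot\lambda<\mu$. If $\lambda\ge\mu$, then $\nu<\lambda$ and the sum is $<\lambda$ because $\lambda$ is regular. Either way it is less than $\max(\mu,\lambda)$, so $\mathrm{Nt}(D)\le\max(\mu,\lambda)$.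

*The special cases.* A hereditarily metacompact $D$ satisfies the hypothesis with $\lambda=\omega$, and $\max(\mathrm{Nt}(X),\omega)=\mathrm{Nt}(X)$. If $X$ is metrizable, so is every subspace, and metrizable spaces are paracompact by Stone's theorem, hence metacompact. If $X$ is regular and hereditarily Lindelöf, every subspace $E$ is regular and Lindelöf, and such an $E$ is metacompact. To see this, let an open cover of $E$ be given; by regularity and the Lindelöf property there are open $W_0,W_1,\dots$ covering $E$ with $\overline{W_i}\subseteq U_i$ for some members $U_i$ of the cover. Put $V_n=U_n\setminus\bigcup_{i<n}\overline{W_i}$. If $n$ is least with $x\in U_n$, then $x\in V_n$, so the $V_n$ cover $E$. If $x\in W_m$, then $x\notin V_n$ for all $n>m$, so $x$ lies in finitely many $V_n$. Thus in both cases every dense $D$ has $\mathrm{Nt}(D)\le\mathrm{Nt}(X)$, so $\delta\mathrm{Nt}(X)\le\mathrm{Nt}(X)$, and equality holds. $\square$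

The failed attempts tell us what a counterexample must look like. The good base of $X$ must contain sets that are not regular open, and $D$ must avoid points that these sets omit from the interior of their closure.

## 3. A gap from $\omega$ to $\kappa^+$

**Theorem 3.** Let $\kappa$ be a regular uncountable cardinal carrying equivalence relations $E_0\supseteq E_1\supseteq\cdots$ such that $\bigcap_nE_n$ is equality and each $E_n$ has fewer than $\kappa$ classes. Then there is a zero-dimensional Hausdorff space $X$ with a dense $D\subseteq X$ such that
$$\mathrm{Nt}(X)=\omega,\qquad \mathrm{Nt}(D)=\delta\mathrm{Nt}(X)=\kappa^+ .$$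

Zero-dimensional means having a base of clopen sets; a zero-dimensional Hausdorff space is Tychonoff, in particular regular.

The hypothesis is not exotic. It holds whenever $\kappa$ is regular and $\theta<\kappa\le\theta^\omega$ for some infinite cardinal $\theta$: fix distinct $r_\alpha\in\theta^\omega$ for $\alpha<\kappa$ and let $\alpha\,E_n\,\beta$ mean $r_\alpha\upharpoonright n=r_\beta\upharpoonright n$. There are at most $\theta$ classes for each $n$, the relations decrease, and $\alpha\ne\beta$ are separated by some $E_n$ because $r_\alpha\ne r_\beta$. For $\kappa=\omega_1$ take $\theta=\omega$: we label the countable ordinals by distinct sequences of natural numbers, and $E_n$ says "the same first $n$ digits". Also $\kappa=\theta^+$ works whenever $\mathrm{cf}(\theta)=\omega$, since $\theta^\omega\ge\theta^+$ by König's theorem. So $\kappa$ can be arbitrarily large. With $\kappa=\omega_1$ we get, in ZFC, a zero-dimensional Hausdorff space with $\mathrm{Nt}(X)=\omega$ and $\delta\mathrm{Nt}(X)=\omega_2$, and the guess is refuted.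

**Corollary 4.** Let $Z$ be any regular space and $\lambda$ any cardinal. There is a regular space $X'$ with $\mathrm{Nt}(X')=\mathrm{Nt}(Z)$ and $\delta\mathrm{Nt}(X')>\lambda$. If $Z$ is zero-dimensional Hausdorff, so is $X'$.

So the gap can start at any value that $\mathrm{Nt}$ takes on regular spaces, and can be as large as we like. Corollary 4 is derived in Section 9; Sections 4 to 8 are about Theorem 3.

## 4. Increasing cylinders, and why full trees destroy the Hausdorff property

Give the ordinal $\kappa+1$ the order topology. It is compact and zero-dimensional; $\{0\}$ and $[0,\alpha]$ for $\alpha<\kappa$ are clopen, and $\kappa$ is dense in it.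

The mechanism can be seen in a toy. Let $z=\{\emptyset\}\cup\{\langle\alpha\rangle:\alpha<\kappa\}$, and in the power $(\kappa+1)^z$ consider
$$a_{\langle\alpha\rangle}=\{y: y(\emptyset)\le\alpha\},\qquad u_{\langle\alpha\rangle}=\{y: y(\emptyset)\le\alpha,\ y(\langle\alpha\rangle)<\kappa\}.$$
The sets $a_{\langle\alpha\rangle}$ increase with $\alpha$, so a base containing all of them is crowded: any nonempty member inside $a_{\langle0\rangle}$ has $\kappa$ supersets. The sets $u_{\langle\alpha\rangle}$ are only slightly smaller, and they are not crowded at all. A set given by restricting finitely many coordinates can lie in $u_{\langle\alpha\rangle}$ only if it restricts the coordinate $\langle\alpha\rangle$, so it lies in finitely many. But on the dense subspace $\kappa^z$ the value $\kappa$ is never taken, the two families have the same traces, and the escape is gone. That is the situation Section 2 told us to look for.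

What is missing is something that forces *every* base to contain such sets. A power $(\kappa+1)^z$ alone will not do it: in Section 6 we find a base of clopen sets in which every member has finitely many supersets, and then Lemma 1 gives all dense subspaces Noetherian type $\omega$. So we attach extra points. Let
$$T=\kappa^{<\omega},\qquad L=\kappa^\omega,$$
write $|t|$ for the length of $t\in T$, $t^\frown\alpha$ for a one-step extension, and $[t]=\{p\in L:t\subset p\}$. A point $p\in L$ will have neighborhoods $A_{p\upharpoonright n}$, and $A_{\langle\alpha\rangle}$ will contain $a_{\langle\alpha\rangle}$. Any base of $D\supseteq L$ must have a member $R$ with $p\in R\subseteq A_{p\upharpoonright1}$, and then $A_{p\upharpoonright n}\cap D\subseteq R$ for some $n$. We do not control $n$. So we need deeper trees of coordinates, which allow us to walk back from level $n$ to level $1$.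

The first thing to try is one power for each full tree: for $n\ge1$ let $z_n=\kappa^{\le n}$ be the tree of all sequences of length at most $n$, let $Y_n=(\kappa+1)^{z_n}$, and for $t\in z_n$ let the part of $A_t$ inside $Y_n$ be
$$\{y\in Y_n: y(t\upharpoonright i)\le t(i)\text{ for all }i<|t|\}.$$
This breaks down at once. The zero function of $Y_n$ lies in *every* one of these sets, as $0\le t(i)$. So if $p\ne q$ are in $L$ and $m,m'$ are given, then for $n\ge \max(m,m',1)$ the zero function of $Y_n$ lies in $A_{p\upharpoonright m}\cap A_{q\upharpoonright m'}$. The points $p$ and $q$ have no disjoint neighborhoods, and the space is not even Hausdorff.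

The repair is to use many thinner trees, such that two different points $p,q$ of $L$ cannot run together through tall trees. If $p$ and $q$ first differ by taking the values $\beta\neq\alpha$ at some node, we want no tall tree to contain both of these successors. This is what the relations $E_n$ are for: in a tree of height $n$ we only allow successor sets that lie inside a single $E_n$-class. Since $\alpha\ne\beta$ are separated by some $E_m$, trees of height $\ge m$ will not contain both. And since $E_n$ has fewer than $\kappa$ classes, every set of $\kappa$ many successors can be thinned to an allowed one that still has size $\kappa$. The two requirements pull in opposite directions, and the hypothesis on $\kappa$ reconciles them.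

## 5. Good trees and the space $X$

**Step 0 (large classes).** *This step arranges that every class of every $E_n$ has size $\kappa$.* For each $n$, the union of the $E_n$-classes of size $<\kappa$ is a union of fewer than $\kappa$ sets of size $<\kappa$, so it has size $<\kappa$ by regularity. As $\kappa$ is regular and uncountable, the union of these sets over all $n<\omega$ still has size $<\kappa$. Discard it. What remains has order type $\kappa$, and each remaining element lies, for each $n$, in an $E_n$-class that had size $\kappa$ and lost fewer than $\kappa$ elements. Re-index the remaining set by its order isomorphism with $\kappa$ and restrict the $E_n$ accordingly; the hypotheses of Theorem 3 persist.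

**Definition (good tree).** A *good tree* of height $n\ge1$ is a set $z\subseteq\kappa^{\le n}$ with $\emptyset\in z$, closed under initial segments, such that for every $t\in z$ with $|t|<n$ the set
$$\mathrm{Succ}_z(t)=\{\alpha:t^\frown\alpha\in z\}$$
has size $\kappa$ and lies in a single $E_n$-class. We write $n_z=n$, and $\mathcal Z$ is the set of all good trees.

With $\kappa=\omega_1$ and $E_n$ given by the first $n$ digits of $r_\alpha$, a good tree of height $1$ is $\{\emptyset\}\cup\{\langle\alpha\rangle:\alpha\in S\}$ where $S$ is uncountable and all $r_\alpha$, $\alpha\in S$, have the same first digit. In a good tree of height $2$ the successors of any one node agree in their first *two* digits, while different nodes may use different pairs of digits.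

*Every $t\in T$ lies in some good tree.* Put $n=\max(|t|,1)$ and take all $s\in\kappa^{\le n}$ with $s(i)\,E_n\,t(i)$ for $i<\min(|s|,|t|)$ and $s(i)\,E_n\,0$ for $|t|\le i<|s|$. This set contains $\emptyset$ and $t$, it is closed under initial segments, and each of its successor sets is a full $E_n$-class, which has size $\kappa$ by Step 0.

**Definition (blocks).** For $z\in\mathcal Z$ let $Y_z=(\kappa+1)^z$ with the product topology, where the $Y_z$ are taken pairwise disjoint and disjoint from $L$. For $t\in z$ put
$$a_{t,z}=\{y\in Y_z: y(t\upharpoonright i)\le t(i)\text{ for all }i<|t|\},$$
$$F_{t,z}=\{y\in a_{t,z}:y(t)=\kappa\},\qquad u_{t,z}=a_{t,z}\setminus F_{t,z}.$$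
For $t\in T\setminus z$ let all three sets be empty.

For instance $a_{\emptyset,z}=Y_z$ and $u_{\emptyset,z}=\{y:y(\emptyset)<\kappa\}$. If $\langle\alpha,\beta\rangle\in z$, then $a_{\langle\alpha,\beta\rangle,z}$ is given by $y(\emptyset)\le\alpha$ and $y(\langle\alpha\rangle)\le\beta$, and $u_{\langle\alpha,\beta\rangle,z}$ by the further condition $y(\langle\alpha,\beta\rangle)<\kappa$. The sets $a_{t,z}$ are clopen in $Y_z$, because $[0,t(i)]$ is clopen in $\kappa+1$. The sets $F_{t,z}$ are closed, so the $u_{t,z}$ are open. If $t\in z$, the zero function belongs to $a_{t,z}$ and to $u_{t,z}$. And if $t^\frown\alpha\in z$, then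
$$a_{t^\frown\alpha,z}=\{y\in a_{t,z}:y(t)\le\alpha\}\subseteq u_{t,z}. \tag{2}$$

**Definition (the space).** Let $X=L\cup\bigcup_{z\in\mathcal Z}Y_z$, and for $t\in T$ let
$$A_t=[t]\cup\bigcup_{z}a_{t,z},\qquad U_t=[t]\cup\bigcup_zu_{t,z}.$$
By (2),
$$A_{t^\frown\alpha}\subseteq U_t\subseteq A_t. \tag{3}$$
The topology of $X$ has as base all the sets $A_t$ together with all open subsets of the blocks $Y_z$.

This is a legitimate base. The sets cover, since $A_\emptyset=X$. If $s\subseteq t$, then $A_s\cap A_t=A_t$ by (3). If $s,t$ are incomparable, then $[s]\cap[t]=\emptyset$ and $A_s\cap A_t$ is the union of the sets $a_{s,z}\cap a_{t,z}$, which are open in blocks. Finally $A_t\cap Y_z=a_{t,z}$ is open in $Y_z$. Each $Y_z$ is thus an open subspace with its product topology. The basic sets that contain $p\in L$ are exactly the $A_t$ with $t\subset p$, so the sets $A_{p\upharpoonright n}$, $n<\omega$, form a decreasing local base at $p$.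

**Step 1 ($X$ is zero-dimensional Hausdorff).** *This step checks that the thin trees really cured the defect of the full ones.*

First, $Y_z$ is clopen. It is open. Other blocks are open and disjoint from it, and for $p\in L$ the node $p\upharpoonright(n_z+1)$ is too long to be in $z$, so $A_{p\upharpoonright(n_z+1)}$ misses $Y_z$.

Second, $A_t$ is clopen. It is open. A point of a block $Y_z$ outside $A_t$ has the neighborhood $Y_z\setminus a_{t,z}$, which is open. It remains to consider $q\in L\setminus[t]$. Let $s$ be the longest common initial segment of $q$ and $t$. As $q$ does not extend $t$, $s$ is a proper initial segment of $t$, and there are $\alpha\ne\beta$ with $s^\frown\alpha\subseteq t$ and $s^\frown\beta\subset q$. Since the $E_m$ decrease to equality, there is $m>|s|$ with $(\alpha,\beta)\notin E_m$. We claim that $A_{q\upharpoonright m}\cap A_t=\emptyset$. Since $q\upharpoonright m$ extends $s^\frown\beta$, it is incompatible with $t$, so $[q\upharpoonright m]\cap[t]=\emptyset$. Suppose $a_{q\upharpoonright m,z}\cap a_{t,z}\ne\emptyset$ for some $z$. Then $q\upharpoonright m\in z$ and $t\in z$, so $m\le n_z$. By closure under initial segments, $s^\frown\alpha$ and $s^\frown\beta$ are in $z$, so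 $\alpha,\beta\in\mathrm{Succ}_z(s)$ and $\alpha\,E_{n_z}\,\beta$. As $E_{n_z}\subseteq E_m$, we get $\alpha\,E_m\,\beta$, a contradiction.

So the sets $A_t$ and the clopen subsets of the clopen, zero-dimensional blocks form a base of $X$ by clopen sets. It separates points. Distinct $p,q\in L$ are separated by a clopen $A_{p\upharpoonright n}$ with $p\upharpoonright n\neq q\upharpoonright n$. A point of $L$ and a point of $Y_z$ are separated by $Y_z$. Two points in blocks are separated because the blocks are clopen and Hausdorff.

## 6. A base of $X$ in which every member has finitely many supersets

**Step 2 ($\mathrm{Nt}(X)=\omega$).** *The base will use the sets $U_t$ at the points of $L$, and inside the blocks a base in which every set is tagged with a private coordinate.*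

*The sets $U_t$.* Each $U_t$ is open: the $u_{t,z}$ are open, and for $p\in[t]$ we have $p\in A_{p\upharpoonright(|t|+1)}\subseteq U_t$ by (3). For $p\in L$ we have $p\in U_{p\upharpoonright n}\subseteq A_{p\upharpoonright n}$, so the sets $U_{p\upharpoonright n}$ form a local base at $p$.

*The bases $\mathcal B_z$ of the blocks.* Let $\mathcal O$ consist of $\{0\}$ and all $(\alpha,\beta]$ with $\alpha<\beta\le\kappa$. This is a base of $\kappa+1$ that consists of $\kappa$ many nonempty clopen sets, none of them equal to $\kappa+1$. A *box* in $Y_z$ is a set
$$b=\{y\in Y_z: y(t)\in O_t\ \text{ for } t\in S\}$$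
given by a finite *support* $S\subseteq z$ and sets $O_t\in\mathcal O$. Since each $O_t$ is nonempty and different from $\kappa+1$, the box determines $S$ and the $O_t$. The boxes form a base of $Y_z$. As $|z|=\kappa$, there are $\kappa$ many boxes. Enumerate them in order type $\kappa$ and choose for each box $b$, by recursion, a coordinate $e(b)\in z$ outside its support and different from the fewer than $\kappa$ coordinates chosen before. So $e$ is injective. Put
$$b^0=\{y\in b:y(e(b))=0\},\qquad b^1=\{y\in b:y(e(b))>0\},\qquad \mathcal B_z=\{b^0,b^1:b\text{ a box in }Y_z\}.$$
These sets are clopen since $\{0\}$ is, and nonempty since $e(b)$ is not in the support of $b$. Since $b=b^0\cup b^1$, every point of $b$ lies in a member of $\mathcal B_z$ contained in $b$, so $\mathcal B_z$ is a base of $Y_z$.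

Consequently
$$\mathcal B_X=\{U_t:t\in T\}\cup\bigcup_{z\in\mathcal Z}\mathcal B_z$$
is a base of $X$.

**Lemma 5.** For every box $b_0\subseteq Y_z$, only finitely many members of $\mathcal B_X$ contain $b_0$.

**Proof.** Let $S_0$ be the support of $b_0$.

Suppose $b_0\subseteq b^i$ for a box $b$ in $Y_z$ and $i\in\{0,1\}$. Then $e(b)\in S_0$: otherwise take a point of $b_0$ and change its coordinate $e(b)$ to $1$ if $i=0$, or to $0$ if $i=1$. The result is still in $b_0$ but not in $b^i$. As $e$ is injective, at most $2|S_0|$ sets $b^i$ arise.

Members of $\mathcal B_{z'}$ with $z'\ne z$ are disjoint from $Y_z$ and do not contain $b_0$.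

Suppose $b_0\subseteq U_t$. Then $b_0\subseteq u_{t,z}$, so $t\in z$. If $t\notin S_0$, take a point of $b_0$ and change its coordinate $t$ to $\kappa$. The result is in $b_0$, but no point of $u_{t,z}$ has $t$-th coordinate $\kappa$, a contradiction. So $t\in S_0$, and at most $|S_0|$ sets $U_t$ arise. $\square$

Every member of $\mathcal B_X$ contains a box. This is clear for the nonempty open sets in $\mathcal B_z$. For $U_t$, choose a good tree $z\ni t$; then $u_{t,z}$ is open in $Y_z$ and nonempty, as it contains the zero function. A superset of a member of $\mathcal B_X$ is a superset of the box inside it, so by Lemma 5 every member has finitely many supersets in $\mathcal B_X$. Hence $\mathrm{Nt}(X)=\omega$.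

## 7. Every base of $D$ has a member with $\kappa$ many supersets

**Step 3 (the dense set).** *We now delete all points that distinguish $U_t$ from $A_t$.* Let
$$D=L\cup\bigcup_{z\in\mathcal Z}D_z,\qquad D_z=\kappa^z=\{y\in Y_z:y(t)<\kappa\text{ for all }t\in z\}.$$
Since $\kappa$ is dense in $\kappa+1$, every box in $Y_z$ contains a point with all coordinates below $\kappa$. So $D_z$ is dense in $Y_z$ and $D$ is dense in $X$. If $y\in a_{t,z}\cap D$, then $y(t)<\kappa$, so $y\in u_{t,z}$. Hence $U_t\cap D=A_t\cap D$, and $\overline{U_t}=A_t$ by (1). So the sets $U_t$ with $U_t\neq A_t$ are not regular open, and Lemma 1 does not apply to $\mathcal B_X$. On $D$ the traces of the $U_t$ are crowded: for $\alpha_0=\min\mathrm{Succ}_z(\emptyset)$, the set $a_{\langle\alpha_0\rangle,z}\cap D$ is contained in $A_{\langle\alpha\rangle}\cap D$ for all $\kappa$ many $\alpha\in\mathrm{Succ}_z(\emptyset)$.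

The one property of $D$ that the lower bound needs is this. If $t\in z$, $|t|<n_z$, and $H\subseteq\mathrm{Succ}_z(t)$ is unbounded in $\kappa$, then
$$a_{t,z}\cap D=\bigcup_{\alpha\in H}a_{t^\frown\alpha,z}\cap D. \tag{4}$$
Indeed, by (2) the right side is contained in the left. Conversely, if $y\in a_{t,z}\cap D$, then $y(t)<\kappa$, so $y(t)\le\alpha$ for some $\alpha\in H$, and $y\in a_{t^\frown\alpha,z}$ by (2).

**Step 4 ($\mathrm{Nt}(D)\ge\kappa^+$).** *We must show that an arbitrary base of $D$ is crowded; the point is that it need not contain any of the sets $A_t\cap D$.* Let $\mathcal B$ be any base of $D$ and suppose, toward a contradiction, that every nonempty $V\in\mathcal B$ has fewer than $\kappa$ supersets in $\mathcal B$.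

Let $C$ be the set of all $t\in T$ with $|t|\ge1$ for which there is $R\in\mathcal B$ with
$$A_t\cap D\subseteq R\subseteq A_{t\upharpoonright1}.$$
Every $p\in L$ has some $p\upharpoonright n\in C$ with $n\ge1$: take $R\in\mathcal B$ with $p\in R\subseteq A_{p\upharpoonright1}$; as $R$ is open in $D$ and the $A_{p\upharpoonright n}$ are a decreasing local base at $p$, there is $n\ge1$ with $A_{p\upharpoonright n}\cap D\subseteq R$.

Consider an easy case by hand. Suppose there is a good tree $z$ of height $1$ all of whose nodes $\langle\alpha\rangle$, $\alpha\in S$, are in $C$. Then $R=A_{\langle\alpha\rangle}\cap D$ is forced, so $\mathcal B$ contains all the sets $A_{\langle\alpha\rangle}\cap D$, $\alpha\in S$. They are distinct, as $D_z$ contains points with $y(\emptyset)=\alpha$ for each $\alpha\in S$. They all contain the nonempty open set $a_{\langle\min S\rangle,z}\cap D$, and any nonempty member of $\mathcal B$ inside that set has $\kappa$ supersets. This is the contradiction we want. In general, membership in $C$ may occur only at deeper nodes, at depths that depend on the branch. So first we look for a good tree all of whose top nodes are in $C$.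

**Lemma 6.** There is a good tree $z$ all of whose nodes of length $n_z$ belong to $C$.

**Proof.** For $n\ge|t|$ call $t\in T$ *$n$-large* if there is a set $J$ of extensions of $t$ of length $\le n$, with $t\in J$ and closed under initial segments that extend $t$, such that every node of $J$ of length $n$ is in $C$ and every $s\in J$ of length $<n$ has $\kappa$ many immediate successors in $J$. Call $t$ *large* if it is $n$-large for some $n$. For instance, every $t\in C$ is large, with $n=|t|$ and $J=\{t\}$.

We show that a non-large $t$ has a non-large immediate successor. Suppose that $\kappa$ many of the $t^\frown\alpha$ are large. Each is $n$-large for some $n<\omega$. As $\kappa$ is regular and uncountable, $\kappa$ many are $n$-large for the same $n$. The union of the corresponding sets $J$, together with $t$, shows that $t$ is $n$-large. So if $t$ is not large, fewer than $\kappa$ of its immediate successors are large, and some immediate successor is not.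

Hence $\emptyset$ is large. Otherwise we could choose successively $p\in L$ such that no $p\upharpoonright n$ is large. Then no $p\upharpoonright n$ would be in $C$, contrary to what we noted about $C$.

So $\emptyset$ is $n$-large for some $n$, via some $J$. If $n=0$ we would have $\emptyset\in C$, but nodes in $C$ have length at least $1$; so $n\ge1$. Now thin out $J$ from the root. Keep $\emptyset$. If $s$ has been kept and $|s|<n$, the $\kappa$ many $\alpha$ with $s^\frown\alpha\in J$ are split by $E_n$ into fewer than $\kappa$ pieces; by regularity one piece has size $\kappa$, and we keep the successors from one such piece. The result is a good tree $z\subseteq J$ of height $n$, and its nodes of length $n$ are in $C$. $\square$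

Note that the height $n$ is found first and the thinning by $E_n$ is done afterwards; this is why the definition of good tree may tie the class condition to the height.

Fix $z$ as in Lemma 6. *Now we walk down $z$ from the top to the root.* For $t\in z$ with $|t|\ge1$, call $t$ *captured* if some $R\in\mathcal B$ satisfies
$$a_{t,z}\cap D\subseteq R\subseteq A_{t\upharpoonright1}.$$
All nodes of length $n_z$ are in $C$, and $a_{t,z}\subseteq A_t$, so these nodes are captured. Compared with membership in $C$, capturing asks for the lower bound only inside the block $Y_z$; that is what can be passed down by (4).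

**Lemma 7.** Let $t\in z$ with $|t|<n_z$, let $S=\mathrm{Succ}_z(t)$, and suppose that each $t^\frown\alpha$, $\alpha\in S$, is captured, by $R_\alpha\in\mathcal B$. Then there are $R\in\mathcal B$ and $S'\subseteq S$ with $|S'|=\kappa$ such that $R_\alpha=R$ for all $\alpha\in S'$, and $a_{t,z}\cap D\subseteq R$.

**Proof.** Let $\alpha_0=\min S$ and $W=a_{t^\frown\alpha_0,z}\cap D$. This set is open in $D$ and nonempty, as it contains the zero function. For every $\alpha\in S$ we have $\alpha_0\le\alpha$, so by (2)
$$W\subseteq a_{t^\frown\alpha,z}\cap D\subseteq R_\alpha .$$
Pick a nonempty $V\in\mathcal B$ with $V\subseteq W$. All $R_\alpha$ are supersets of $V$ in $\mathcal B$, so by our assumption on $\mathcal B$ there are fewer than $\kappa$ distinct sets among them. Since $|S|=\kappa$ is regular, one value $R$ is taken on a set $S'\subseteq S$ of size $\kappa$. Such an $S'$ is unbounded in $\kappa$, and (4) with $H=S'$ gives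
$$a_{t,z}\cap D=\bigcup_{\alpha\in S'}a_{t^\frown\alpha,z}\cap D\subseteq R. \qquad\square$$

*Descent to level $1$.* If in Lemma 7 we have $|t|\ge1$, then for any $\alpha\in S'$, $R=R_\alpha\subseteq A_{(t^\frown\alpha)\upharpoonright1}=A_{t\upharpoonright1}$. So $t$ is captured, by $R$. By downward induction on length, starting from the nodes of length $n_z$, all nodes of $z$ of length at least $1$ are captured.

*Contradiction at the root.* Apply Lemma 7 to $t=\emptyset$. We get $R$ and $S'$ with
$$D_z=a_{\emptyset,z}\cap D\subseteq R .$$
Let $\alpha=\min S'$. Then $R=R_\alpha\subseteq A_{\langle\alpha\rangle}$, since the first coordinate of the node $\langle\alpha\rangle$ is $\alpha$. Hence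
$$D_z\subseteq A_{\langle\alpha\rangle}\cap Y_z=a_{\langle\alpha\rangle,z}=\{y\in Y_z:y(\emptyset)\le\alpha\}.$$
But $D_z$ contains a point $y$ with $y(\emptyset)=\alpha+1<\kappa$. This contradiction shows that every base of $D$ has a member with at least $\kappa$ supersets in it, that is, $\mathrm{Nt}(D)\ge\kappa^+$.

The root is where the argument bites. At levels $\ge1$ the upper bound $A_{t\upharpoonright1}$ is shared by all successors of $t$, so gluing does no harm. At the root the upper bounds $A_{\langle\alpha\rangle}$ differ, and one $R$ cannot serve two purposes.

## 8. The upper bound $\kappa^+$ for all dense subspaces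

**Step 5 ($\mathrm{Nt}(D')\le\kappa^+$ for every dense $D'\subseteq X$).** *This step shows that $\kappa^+$ is exact.* The family
$$\mathcal C=\{A_t:t\in T\}\cup\bigcup_{z\in\mathcal Z}\mathcal B_z$$
is a base of $X$ consisting of nonempty sets, clopen by Step 1. By Lemma 1, $G\mapsto G\cap D'$ is an order isomorphism of $\mathcal C$ onto a base of $D'$. So it suffices to count supersets in $\mathcal C$. Each member of $\mathcal C$ is nonempty and contains a box: for $A_t$, use $A_t\supseteq U_t$ and the box inside $U_t$ found in Step 2. By Lemma 5 it has finitely many supersets in $\bigcup_z\mathcal B_z$, and it has at most $|T|=\kappa$ supersets of the form $A_t$. So each member has at most $\kappa$ supersets, and $\mathrm{Nt}(D')\le\kappa^+$.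

Taking the supremum over $D'$ gives $\delta\mathrm{Nt}(X)\le\kappa^+$. With Step 4, $\mathrm{Nt}(D)=\delta\mathrm{Nt}(X)=\kappa^+$, and Step 2 gave $\mathrm{Nt}(X)=\omega$. Steps 1 and 3 gave the remaining assertions, so Theorem 3 is proved. $\blacksquare$

The number of good trees may exceed $\kappa$, and so may the weight of $X$. This did no harm, because a box in one block is contained in no subset of another block.

## 9. Topological sums: starting the gap at $\mathrm{Nt}(Z)$

**Proof of Corollary 4.** By Section 3 there is a $\kappa\ge\lambda$ that satisfies the hypothesis of Theorem 3. Let $X_\kappa$ be the resulting space, with its dense set $D$, and let $X'=Z\oplus X_\kappa$ be the topological sum. It is regular, and it is zero-dimensional Hausdorff if $Z$ is.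

*Upper bound for $\mathrm{Nt}(X')$.* Take bases of the two summands that realize their Noetherian types, without $\emptyset$. Their union is a base of $X'$, and the supersets of a member all lie in the base of the same summand. Hence $\mathrm{Nt}(X')\le\max(\mathrm{Nt}(Z),\omega)=\mathrm{Nt}(Z)$.

*Open subspaces.* If $O$ is an open subspace of a space $Q$, the members of a base of $Q$ that are contained in $O$ form a base of $O$, in which no member has more supersets than before. So $\mathrm{Nt}(O)\le\mathrm{Nt}(Q)$. Applied to $Z\subseteq X'$ this gives $\mathrm{Nt}(X')\ge\mathrm{Nt}(Z)$, and so $\mathrm{Nt}(X')=\mathrm{Nt}(Z)$.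

*Lower bound for $\delta\mathrm{Nt}(X')$.* The set $Z\oplus D$ is dense in $X'$ and has $D$ as an open subspace. Therefore
$$\delta\mathrm{Nt}(X')\ge\mathrm{Nt}(Z\oplus D)\ge\mathrm{Nt}(D)=\kappa^+>\lambda.\qquad\blacksquare$$
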